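# Partition dimension of projective planes: two bits per $\log_2 q$

## 1. The Fano plane, resolved by three lines and three points

Suppose we cut the vertices of a graph into classes and then describe each vertex only by its distances to the classes. How few classes can we use if different vertices must receive different descriptions? We study this for the incidence graphs of projective planes, and we begin with the smallest plane, where everything fits on the board.

**Definition (partition dimension).** For vertices $u,v$ of a connected graph $G$, let $d(u,v)$ be the length of a shortest $u$–$v$ path, and for nonempty $S\subseteq V(G)$ let $d(v,S)=\min_{s\in S}d(v,s)$. For an ordered partition $\mathcal P=(S_1,\dots,S_k)$ of $V(G)$ into nonempty classes, the *representation* of $v$ is $r(v\mid\mathcal P)=(d(v,S_1),\dots,d(v,S_k))$. The partition is *resolving* if distinct vertices have distinct representations, and $\mathrm{pd}(G)$ is the minimum number of classes in a resolving partition.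

The coordinate equal to $0$ in $r(v\mid\mathcal P)$ tells us the class of $v$. So two vertices in different classes are always distinguished, and only pairs inside one class need attention. For example, in the path $a - b - c$ the partition $(\{a\},\{b,c\})$ gives the representations $(0,1),(1,0),(2,0)$ and is resolving.

**Definition (incidence graph).** Let $\Pi_q$ be a projective plane of order $q\ge 2$: two distinct points lie on exactly one common line, two distinct lines meet in exactly one point, there are four points with no three collinear, every line has $q+1$ points, and every point is on $q+1$ lines. The graph $G(\Pi_q)$ has the points and the lines as vertices, with a point adjacent to a line when they are incident. We write throughout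
$$n=q^2+q+1,\qquad N=q+1,\qquad L=\log_2 n .$$
There are $n$ points and $n$ lines. Exchanging points and lines gives again a projective plane of order $q$ (the dual plane), so every statement proved for points holds for lines too.

The distances are simple. Two distinct points are at distance $2$, through their common line, and likewise two distinct lines. A point $P$ and a line $\ell$ are at distance $1$ if incident. Otherwise they are at distance $3$: choose $Q\in\ell$ and walk $P, PQ, Q, \ell$; the distance is odd because the graph is bipartite. Consequently, for a point $P$ and a nonempty vertex set $S\not\ni P$,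
$$d(P,S)=\begin{cases}1&\text{if } S \text{ contains a line through } P,\\ 2&\text{if not, and } S \text{ contains a point},\\ 3&\text{otherwise.}\end{cases}\tag{1}$$
The dual statement holds for lines. Whether the value is $2$ or $3$ in the last two cases depends on $S$ only. So each class gives *one bit* of information about the points outside it.

**The Fano plane ($q=2$, $n=7$).** Take the points $0,\dots,6$ and the lines $\ell_i=\{i,i+1,i+3\}$ modulo $7$:
$$\ell_0=013,\ \ell_1=124,\ \ell_2=235,\ \ell_3=346,\ \ell_4=450,\ \ell_5=561,\ \ell_6=602 .$$
Use the three lines $\ell_0,\ell_1,\ell_2$, which do not pass through a common point, as probes. Record for each point which of them pass through it, with $\ell_0,\ell_1,\ell_2$ called $1,2,3$: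
$$0:\{1\},\quad 1:\{1,2\},\quad 2:\{2,3\},\quad 3:\{1,3\},\quad 4:\{2\},\quad 5:\{3\},\quad 6:\emptyset .$$
All seven codes differ. The points $0,1,2$ are not collinear, and they do the same for lines. So form five classes:
$$C_1=\{0,\ell_0\},\quad C_2=\{1,\ell_1\},\quad C_3=\{2,\ell_2\},\quad Z=\{\ell_3\},\quad D=\{3,4,5,6,\ell_4,\ell_5,\ell_6\}.$$
The distance to $Z=\{\ell_3\}$ is odd for points and even for lines, so a point and a line are never confused. This settles $C_1,C_2,C_3$. In $D$ the distances to $(C_1,C_2,C_3)$ are $(1,2,1),(2,1,2),(2,2,1),(2,2,2)$ for the points $3,4,5,6$, and $(1,2,2),(2,1,2),(1,2,1)$ for the lines $\ell_4,\ell_5,\ell_6$. The points are pairwise distinguished and so are the lines. (The point $4$ and the line $\ell_5$ agree here; only $Z$ tells them apart.) The partition is resolving, so $\mathrm{pd}\le5$.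

**Counting from below, for every $q$.** Let $(S_1,\dots,S_k)$ be resolving. By (1), the representation of a point in a fixed class is determined by the $k-1$ bits "does $S_i$ contain a line through $P$?" for the other classes. Hence each class contains at most $2^{k-1}$ points, and
$$n\le k\,2^{k-1},\qquad\text{that is,}\qquad k\ge L+1-\log_2 k .\tag{2}$$
For the Fano plane $k=2$ gives $4<7$, so $3\le \mathrm{pd}\le 5$.

What changes for general $q$? By (2) we need about $L\approx 2\log_2 q$ classes. In the Fano plane three probes gave seven points seven codes, nearly all $2^3$ subsets. In a large plane we would like about $L$ probes, each a set of lines, that make good use of all $2^L\approx n$ codes, and the probes must be *disjoint* sets.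

## 2. The statements

The problem comes from Zoltán Blázsik, Zoltán Lóránt Nagy, "Partition dimension of projective planes", arXiv:1611.09637 (2016). It is known that
$$(2+o(1))\log_2 q\le \mathrm{pd}(G(\Pi_q))\le(4+o(1))\log_2 q ,$$
and the problem is to prove or disprove that there is a constant $c$, independent of $q$ and of the plane, with $\mathrm{pd}(G(\Pi_q))=(c+o(1))\log_2 q$ uniformly over all planes of order $q$. The answer is that **the statement is true, with $c=2$**.

"For large $q$" means for all $q\ge q_0$ with $q_0$ absolute, and every $o(1)$ depends only on $q$. Only the axioms of a plane are used.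

**Theorem A.** For large $q$ and every plane $\Pi_q$,
$$L-\log_2(2L)\le \mathrm{pd}(G(\Pi_q))\le L+2\sqrt L+3 .$$

Since $L=2\log_2 q+o(1)$, Theorem A gives $\mathrm{pd}(G(\Pi_q))=(2+o(1))\log_2 q$ uniformly.

**Theorem B.** For large $q$ and every plane $\Pi_q$,
$$2\log_2 q+1-o(1)\le \mathrm{pd}(G(\Pi_q))\le 2\log_2 q+2\sqrt{\log_2 q}+5 .$$

The exact second-order term is not determined here; it lies between $1-o(1)$ and $2\sqrt{\log_2 q}+5$.

**Lower bound in Theorem A.** Let $k=\mathrm{pd}(G(\Pi_q))$. If $k>2L$, the bound is trivial. If $k\le 2L$, then (2) gives $k\ge L+1-\log_2(2L)\ge L-\log_2(2L)$. $\square$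

The rest of the work for Theorem A is the upper bound.

## 3. Injective codes: separating every pair costs $4\log_2 q$

We first carry the Fano construction over to large $q$ literally, with all codes distinct.

**Definition (labels and codes).** Let $K\ge1$ and $[K]=\{1,\dots,K\}$. A *labelling* gives each point and each line one label from $\{0,1,\dots,K\}$. The *code* $X(P)\subseteq[K]$ of a point $P$ is the set of nonzero labels of lines through $P$; the code $X^*(\ell)\subseteq[K]$ of a line $\ell$ is the set of nonzero labels of points on $\ell$. Let $C_i$ ($i\in[K]$) be the set of all points and lines of label $i$.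

In the Fano example $K=3$ and the vertices outside $C_1\cup C_2\cup C_3$ have label $0$. The code of a point is read off the *lines* through it, and its own label plays no role in it.

**Lemma 1 (what equal representations imply).** Let $\ell_0$ be a line of label $0$, and let $\mathcal P$ be a partition having among its classes $Z=\{\ell_0\}$ and all nonempty $C_i$. Let $u\ne v$ have equal representations. Then $u,v$ lie in a common class other than $Z$, and both are points or both are lines. If they are points of label $0$, then $X(u)=X(v)$. If they are points of label $i\ne0$, then $X(u)\setminus\{i\}=X(v)\setminus\{i\}$. The same holds for lines with $X^*$.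

*Proof.* The position of the coordinate $0$ shows that $u,v$ share a class, and $Z$ has only one element. The distance to $\ell_0$ is odd for points and even for lines, so $u,v$ are of the same kind. Let them be points, and let $j\in[K]$ with $C_j\neq\emptyset$ and $u,v\notin C_j$. By (1), $d(u,C_j)=1$ if and only if $j\in X(u)$, and likewise for $v$; so $j\in X(u)\iff j\in X(v)$. If $C_j=\emptyset$, then $j$ lies in neither code. If $u,v$ have label $0$, this covers all $j\in[K]$; if they have label $i\ne 0$, it covers all $j\neq i$. Lines are dual. $\square$

**Lemma 2 (injective codes suffice).** Suppose a labelling satisfies: (i) distinct points have distinct codes; (ii) no two distinct points have the same label $i\ne0$ and $X(P)\setminus\{i\}=X(P')\setminus\{i\}$; (iii) the duals of (i) and (ii) hold for lines; (iv) some line $\ell_0$ has label $0$. Then $\mathrm{pd}(G(\Pi_q))\le K+2$.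

*Proof.* Take the classes $C_1,\dots,C_K$, $Z=\{\ell_0\}$, and $D$, the set of all other vertices, with empty classes discarded. If $u\ne v$ had equal representations, Lemma 1 would put them in $D$ with equal codes, against (i) or its dual, or in some $C_i$ with codes equal outside $i$, against (ii) or its dual. $\square$

**Step 1: choose the random labels.** The purpose is to make each bit "$i\in X(P)$" a fair coin while the labels remain exclusive. Let
$$\pi=1-2^{-1/N},\qquad\text{so that}\qquad (1-\pi)^N=\tfrac12,\qquad \pi\le\frac{\ln 2}{N}<\frac1N ,$$
where we used $1-e^{-x}\le x$. Assume $K\le N/2$, so $K\pi\le\frac12$. Each line independently gets label $i$ with probability $\pi$ for each $i\in[K]$, and label $0$ with probability $1-K\pi$. Label the points in the same way, independently of the lines. A point is on $N$ lines, so $\Pr(i\notin X(P))=(1-\pi)^N=\frac12$. The classes $C_i$ are small: about $q\ln 2$ lines are expected to carry a given label $i\neq 0$, so most vertices have label $0$.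

For different $i$ the bits are not independent, because a line carries only one label. The next step shows that this costs almost nothing.

**Step 2: the labels on one pencil.** We bound the probability that prescribed labels are absent and others present among the lines through one point, allowing a few lines to be missing.

**Lemma 3.** Let $1\le K\le N/2$, let $Z,B\subseteq[K]$ be disjoint, $z=|Z|$, let $r\ge0$, and let $m$ be an integer with $m\ge0$ and $N-r\le m\le N$. If $m$ lines carry independent labels with the above law, then
$$\Pr(\text{no label in } Z \text{ occurs and every label in } B \text{ occurs})\le 2^{-z-|B|}\exp\Big(\frac{Kr+4K^2}{N}\Big).$$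

*Proof.* First, the absent labels. The probability that no label in $Z$ occurs is $(1-z\pi)^m\le(1-\pi)^{zm}$ by Bernoulli's inequality $(1-\pi)^z\ge1-z\pi$. Since $(1-\pi)^N=\frac12$ and $m\ge N-r$,
$$(1-\pi)^{zm}=2^{-zm/N}\le 2^{-z}2^{zr/N}\le2^{-z}e^{Kr/N}.$$

Now condition on this event. The $m$ labels are still independent and identically distributed, and each $b\in B$ has probability $\pi'=\pi/(1-z\pi)$. If $B=\emptyset$ we are done. If $B\ne\emptyset$, then $z+1\le K$, so $1-\pi'=\frac{1-z\pi-\pi}{1-z\pi}>0$.

*Occupancy claim: all $b\in B$ occur with probability at most $(1-(1-\pi')^m)^{|B|}$.* Let $b\in B'\subseteq B$, and let $E$ be the event that all labels in $B'\setminus\{b\}$ occur. Given that $b$ is absent, the labels are independent with the law conditioned on $\ne b$. We can produce such a sequence from an unconditioned one: replace each entry equal to $b$ by a fresh independent sample from the conditioned law. Indeed a value $y\ne b$ of probability $p_y$ then gets probability $p_y+\pi'\frac{p_y}{1-\pi'}=\frac{p_y}{1-\pi'}$, as required. The replacement destroys no occurrence of a label other than $b$, so $\Pr(E\mid b\text{ absent})\ge\Pr(E)$. Hence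
$$\Pr(E\text{ and } b \text{ occurs})=\Pr(E)-\Pr(E\mid b\text{ absent})\Pr(b\text{ absent})\le\Pr(E)\Pr(b\text{ occurs}).$$
Since $\Pr(b\text{ occurs})=1-(1-\pi')^m$, induction on $|B'|$ gives the claim.

It remains to compare $(1-\pi')^m$ with $\frac12$. Write $1-\pi'=(1-\pi)(1-\eta)$. Then
$$\eta=\frac{(1-z\pi)(1-\pi)-(1-z\pi-\pi)}{(1-z\pi)(1-\pi)}=\frac{z\pi^2}{(1-z\pi)(1-\pi)}\le4K\pi^2 ,$$
because $1-z\pi\ge\frac12$ and $1-\pi\ge\frac12$. As $m\le N$ and $\pi<1/N$,
$$(1-\pi')^m\ge(1-\pi')^N=\tfrac12(1-\eta)^N\ge\tfrac12(1-N\eta)\ge\tfrac12\Big(1-\frac{4K}{N}\Big).$$
So all $b\in B$ occur with conditional probability at most $\big(\frac12(1+\frac{4K}N)\big)^{|B|}\le2^{-|B|}e^{4K^2/N}$. Multiply the two bounds. $\square$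

**Step 3: two points.** We show that two points agree on $I\subseteq [K]$ with probability essentially $2^{-|I|}$.

**Lemma 4.** For distinct points $P,P'$ and $I\subseteq[K]$, $K\le N/2$,
$$\Pr\big(X(P)\cap I=X(P')\cap I\big)\le2^{1-|I|}e^{(K+4K^2)/N}.$$

*Proof.* Let $e=PP'$. Condition on the labels of all lines through $P$, including $e$. This fixes $A=X(P)\cap I$. Let $J\subseteq A$ consist of the label of $e$ if that label is in $I$, and $J=\emptyset$ otherwise. If the two sets agree, then among the $q=N-1$ other lines through $P'$ no label of $I\setminus A$ occurs and every label of $A\setminus J$ occurs. Those labels are independent of the conditioning, so Lemma 3 with $r=1$ bounds the conditional probability by $2^{-|I|+|J|}e^{(K+4K^2)/N}$, and $|J|\le1$. $\square$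

If $K\le3L$, then $(K+4K^2)/N\to0$, so for large $q$ the bound is at most $4\cdot2^{-|I|}$.

**Step 4: conclude.** We check the hypotheses of Lemma 2 by expectations. Let $K=\lceil2L+\sqrt L\,\rceil$, which is at most $3L$ and at most $N/2$ for large $q$. The expected number of pairs of points with equal codes is at most $\frac{n^2}2\cdot4\cdot2^{-K}\le2\cdot2^{-\sqrt L}\to0$. For (ii), point labels are independent of the codes $X$, so with $I=[K]\setminus\{i\}$ the expected number of bad pairs is at most
$$\frac{n^2}2\,K\pi^2\cdot4\cdot2^{-(K-1)}\le4K\pi^2\,2^{-\sqrt L}\to0 .$$
The duals are the same, and all lines have nonzero label with probability $(K\pi)^n\le2^{-n}\to0$. So for large $q$ some labelling satisfies Lemma 2, and $\mathrm{pd}(G(\Pi_q))\le2L+\sqrt L+3=(4+o(1))\log_2q$.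

## 4. Where pairs stop, and groups of $t+1$ points

Can we shrink $K$ to about $L$ in this argument? No: given the label of the line $PP'$, the codes $X(P)$ and $X(P')$ are independent and identically distributed, since the remaining lines through $P$ and through $P'$ are disjoint families of $q$ lines. There are $2^K$ possible codes, so by Cauchy–Schwarz the conditional probability of equality is $\sum_A p_A^2\ge2^{-K}$. The expected number of pairs with equal codes is therefore at least $\binom n22^{-K}$. If $K\le(2-\delta)L$ with $\delta>0$ fixed, this is at least $\frac12(1-\frac1n)n^\delta\to\infty$. The expectation argument in Step 4 of Section 3 stops working exactly at $K\approx2L$. This is the birthday effect: $n$ random codes among about $n$ values will collide.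

We therefore give up injectivity. For $K$ slightly larger than $L$, the groups of points sharing a code ought to be *small*, and small groups can be repaired cheaply. Vertices in different classes are automatically distinguished. If no code is shared by more than $t$ points, we can cut the leftover class $D$ into $t$ classes $D_1,\dots,D_t$ so that points with equal codes go to different parts. The same $t$ classes can serve the lines, because $Z$ separates points from lines. The cost is only $t-1$ extra classes.

How large must $t$ be? If $t+1$ points share a code with probability about $2^{-tK}$, the expected number of such groups is about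
$$n^{t+1}2^{-tK}=2^{L-t(K-L)}$$
up to the factorial. With $K-L\approx\sqrt L$ and $t\approx\sqrt L$ this is about $1$, and $K+t\approx L+2\sqrt L$. So we need Lemma 4 for $r+1$ points with $r$ as large as $\sqrt L$.

What changes from two points to $r+1$ is the set of lines joining them. In Lemma 4 we paid the factor $2^{|J|}\le2$ for the line $PP'$. Now each point may lie on $r$ joining lines. If each joining line costs a factor $2$ for each of the $r$ points after the first, we lose $2^{r^2}$. For $r=\lceil\sqrt L\,\rceil$ that is at least $n$, and the computation above has no factor $n$ to spare. The cure is that a joining line has nonzero label with probability only $K\pi<K/N$, so nearly always the joining lines cost nothing.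

## 5. The probability that $r+1$ points share a code

**Lemma 5.** Let $1\le K\le N/2$, $I\subseteq[K]$, and let $T$ be a set of $r+1\ge2$ points. Then
$$\Pr\big(X(P)\cap I\text{ is the same for all }P\in T\big)\le2^{-r|I|}\exp\Big(\frac{Kr^2+4K^2r+r^2K2^{r+1}}N\Big).$$
In particular, if $K\le3L$ and $r\le3\sqrt L$, this is at most $2\cdot2^{-r|I|}$ for large $q$.

*Proof.* **Step 1: separate private lines from joining lines.** We want independence between points. Let $T=\{P_0,\dots,P_r\}$, and let $M$ be the set of lines containing at least two points of $T$, so $|M|\le\binom{r+1}2\le r^2$. The other lines through $P_a$ are *private* to $P_a$. At most $r$ lines through $P_a$ are in $M$, because each contains another point of $T$; so $P_a$ has $m_a$ private lines with $N-r\le m_a\le N$. Private lines of different points are different.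

**Step 2: condition, and apply the one-pencil bound.** The purpose is to reduce to Lemma 3. Condition on the labels of the lines in $M$ and of the private lines of $P_0$. This fixes $A=X(P_0)\cap I$. For $a\ge1$ let $J_a\subseteq I$ be the set of elements of $I$ that occur as labels of $M$-lines through $P_a$; it is fixed as well. If $X(P_a)\cap I=A$, then on the private lines of $P_a$ no label of $Z=I\setminus A$ occurs, and every label of $B=A\setminus J_a$ occurs. Here $|Z|+|B|\ge|I|-|J_a|$. By Lemma 3, the conditional probability of $X(P_a)\cap I=A$ is at most
$$2^{-|I|+|J_a|}e^{(Kr+4K^2)/N}.$$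

**Step 3: multiply over $a$.** Given the conditioning, the events for $a=1,\dots,r$ depend on disjoint sets of private lines, so they are independent. Multiplying and then averaging over the conditioning, the probability in the lemma is at most
$$2^{-r|I|}\,e^{(Kr^2+4K^2r)/N}\;\mathbb E\,2^{\sum_{a\ge1}|J_a|}.$$

**Step 4: the joining lines rarely matter.** We bound the last expectation. Let $Y$ be the number of lines of $M$ with nonzero label; it has the law $\mathrm{Bin}(|M|,K\pi)$. A line of $M$ contains at most $r+1$ points of $T$ and contributes at most one label to each corresponding $J_a$, so $\sum_{a\ge1}|J_a|\le(r+1)Y$. By independence of the labels,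
$$\mathbb E\,2^{(r+1)Y}=\big(1+K\pi(2^{r+1}-1)\big)^{|M|}\le\exp\big(|M|K\pi2^{r+1}\big)\le\exp\Big(\frac{r^2K2^{r+1}}N\Big).$$
This proves the inequality.

**Step 5: the range we use.** If $K\le3L$ and $r\le3\sqrt L$, the exponent is at most
$$\frac{27L^2+108L^{5/2}+27L^2\,2^{3\sqrt L+1}}{q},$$
which tends to $0$ because $2^{3\sqrt L+1}=q^{o(1)}$. For large $q$ it is at most $\ln2$. $\square$

By duality Lemma 5 holds for sets of lines and the codes $X^*$.

## 6. Splitting the leftover class: the upper bound in Theorem A

Let $t=\lceil\sqrt L\,\rceil$ and $K=\lceil L+\sqrt L\,\rceil$, and label points and lines at random as in Section 3. For large $q$ we have $K\le3L$, $K\le N/2$ and $t\le3\sqrt L$, so Lemma 5 applies.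

**Step 1: find a good labelling.** We show that each of the following has probability $1-o(1)$.

1. *No $t+1$ points have equal code $X$.* By Lemma 5 with $r=t$, $I=[K]$, the expected number of such sets is at most
$$\frac{n^{t+1}}{(t+1)!}\,2\cdot2^{-tK}\le\frac{2\cdot2^{(t+1)L-tL-t\sqrt L}}{(t+1)!}=\frac{2\cdot2^{L-t\sqrt L}}{(t+1)!}\le\frac2{(t+1)!}\to0 .$$
2. *No two distinct points have the same label $i\neq0$ and $X(P)\setminus\{i\}=X(P')\setminus\{i\}$.* Point labels are independent of $X$. By Lemma 5 with $r=1$, $I=[K]\setminus\{i\}$, the expected number of such pairs is at most
$$\frac{n^2}2\,K\pi^2\cdot2\cdot2^{-(K-1)}\le2K\frac n{N^2}2^{-\sqrt L}\le2K2^{-\sqrt L}\to0 ,$$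
where we used $2^{-K}\le n^{-1}2^{-\sqrt L}$, $\pi<1/N$ and $n<N^2$.
3. *The duals of 1 and 2 hold* for lines and $X^*$.
4. *Some line has label $0$.* This fails with probability $(K\pi)^n\le2^{-n}\to0$.

So for large $q$ we can fix a labelling with all these properties. Let $\ell_0$ be a line of label $0$.

**Step 2: define the partition.** We split the leftover class by colors. For each $A\subseteq[K]$ at most $t$ points $P$ of label $0$ have $X(P)=A$, by 1; give them distinct colors from $\{1,\dots,t\}$. Color the label-$0$ lines in the same way according to $X^*$. The classes are

* $C_i$ for $i\in[K]$: all points and lines of label $i$;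
* $D_j$ for $1\le j\le t$: all label-$0$ points of color $j$ and all label-$0$ lines $\ne\ell_0$ of color $j$;
* $Z=\{\ell_0\}$.

Discard empty classes. The number of classes is at most $K+t+1\le(L+\sqrt L+1)+(\sqrt L+1)+1=L+2\sqrt L+3$.

**Step 3: the partition is resolving.** Suppose $u\ne v$ have equal representations. Lemma 1 applies, and they lie in a common $C_i$ or $D_j$ and are of the same kind. Let them be points.

* If $u,v\in D_j$, both have label $0$, so $X(u)=X(v)$. But label-$0$ points with equal code have different colors, a contradiction.
* If $u,v\in C_i$, then $X(u)\setminus\{i\}=X(v)\setminus\{i\}$, contradicting 2.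

For lines the argument is dual. Placing $\ell_0$ in $Z$ affects no code, because codes record only nonzero labels and $\ell_0$ has label $0$. $\square$

This proves Theorem A, and with it $\mathrm{pd}(G(\Pi_q))=(2+o(1))\log_2 q$ uniformly over all planes of order $q$.

## 7. Entropy and large classes: the lower bound in Theorem B

The count (2) loses $\log_2k$ because it allows $k$ classes that all contain many points. By duality we may also ask where the *lines* are. A class with many lines meets almost every point, so its bit is almost always $1$ and carries no information. We make this trade-off quantitative.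

**Step 1: few points avoid many lines.**

**Lemma 6.** A set of $b\ge1$ lines leaves at most $qn/b$ points uncovered.

*Proof.* Let $x_P$ be the number of these lines through $P$, and $u$ the number of points with $x_P=0$. Counting incidences, $\sum_Px_P=bN$. Counting ordered pairs of lines by their common points, $\sum_Px_P^2=bN+b(b-1)=b^2+qb$. Cauchy–Schwarz over the $n-u$ covered points gives $(bN)^2\le(n-u)(b^2+qb)$, so $n-u\ge\frac{bN^2}{b+q}$. Since $N^2-n=q$,
$$u\le\frac{nb+nq-bN^2}{b+q}=\frac{q(n-b)}{b+q}\le\frac{qn}b .\qquad\square$$

In the Fano plane, for instance, the three lines $\ell_0,\ell_1,\ell_2$ of Section 1 left one point uncovered; the lemma allows $14/3$, and the sharper form $q(n-b)/(b+q)=8/5$ allows one.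

**Step 2: recall of entropy.** For a random variable $U$ with finitely many values, $H(U)=-\sum_x\Pr(U=x)\log_2\Pr(U=x)$. We use these textbook facts. A variable with at most $s$ values has $H\le\log_2s$, with equality for the uniform law on $s$ values. If $V$ is a function of $U$, then $H(V)\le H(U)$ and $H(U)=H(V)+H(U\mid V)$. Finally, $H(U,V)\le H(U)+H(V)$. Write $h(x)=-x\log_2x-(1-x)\log_2(1-x)$ with $h(0)=0$; it increases on $[0,\frac12]$. Since $-(1-x)\ln(1-x)\le x$, we have $h(x)\le x\log_2\frac1x+2x$ for $0<x\leq \frac12$.

**Step 3: set up.** Let $(S_1,\dots,S_k)$ be resolving with $k=\mathrm{pd}(G(\Pi_q))$. By Theorem A, $k\le3\log_2q$ for large $q$. Let $p_i$ and $l_i$ be the numbers of points and lines in $S_i$, and put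
$$t=\#\{i:p_i\ge q^{3/2}\},\qquad t'=\#\{i:l_i\ge q^{3/2}\}.$$
For large $q$, $kq^{3/2}<n$, so not all $p_i$ and not all $l_i$ are below $q^{3/2}$; hence $t,t'\ge1$.

**Step 4: the entropy of a random point.** We bound $\log_2n$ by what the representation can reveal. Let $P$ be a uniformly random point, $I$ the index of its class, and $X_i$ the indicator that $S_i$ contains a line through $P$. By (1), $(I,X_1,\dots,X_k)$ determines the representation of $P$, and hence $P$. So
$$\log_2n=H(P)\le H(I)+\sum_{i=1}^kH(X_i).$$

*The terms $H(X_i)$.* If $l_i\ge q^{3/2}$, Lemma 6 gives $\Pr(X_i=0)\le q/l_i\le q^{-1/2}$, so $H(X_i)\le h(q^{-1/2})$ when $q\ge4$. For the other $k-t'$ indices $H(X_i)\le1$.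

*The term $H(I)$.* Let $F$ indicate the event $p_I<q^{3/2}$. Then $\Pr(F=1)\le kq^{3/2}/n\le\rho$ with $\rho:=kq^{-1/2}$, and $\rho\le\frac12$ for large $q$. Given $F=0$, $I$ has at most $t$ values; given $F=1$, at most $k$. Hence
$$H(I)=H(F)+H(I\mid F)\le h(\rho)+\rho\log_2k+\log_2t .$$

Together,
$$\log_2n\le\log_2t+k-t'+\varepsilon,\qquad\varepsilon=h(\rho)+\rho\log_2k+k\,h(q^{-1/2}).\tag{3}$$
Since $k\le3\log_2q$ and $h(x)\le x\log_2\frac1x+2x$, $\varepsilon\to0$ with a bound that depends only on $q$.

**Step 5: add the dual.** The same argument for a random line gives $\log_2n\le\log_2t'+k-t+\varepsilon$. Adding this to (3),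
$$2k\ge2\log_2n+(t-\log_2t)+(t'-\log_2t')-2\varepsilon .$$
For integers $m\ge1$ we have $m\le2^{m-1}$, that is, $m-\log_2m\ge1$. So $2k\ge2\log_2n+2-2\varepsilon$, and
$$k\ge\log_2n+1-o(1)\ge2\log_2q+1-o(1).\qquad\square$$

## 8. One repair class for oversized groups: the upper bound in Theorem B

In Section 6 we required $t(K-L)\ge L$ so that no code was shared by $t+1$ points. Put
$$\lambda=\log_2q,\qquad t=\lceil\sqrt\lambda\,\rceil,\qquad K=\lceil L+\sqrt\lambda\,\rceil .$$
Now $t(K-L)\ge\lambda$, roughly half of $L$, and the first-moment bound no longer excludes oversized groups. But it will show that fewer than about $q$ points belong to them, and so few points can be marked by specially chosen lines, all put in *one* additional class.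

Label points and lines at random as before. Let $W$ be the set of points whose code $X$ is shared by at least $t+1$ points, itself included, and let $W^*$ be the set of lines whose code $X^*$ is shared by at least $t+1$ lines. We use $n\le2q^2$, true for $q\ge2$. For large $q$ we have $2t\le3\sqrt L$ (since $L\ge2\lambda$), $K\le3L$ and $K\le N/2$, so Lemma 5 applies with all $r\le2t$. Note that $2^{-K}\le n^{-1}2^{-\sqrt\lambda}$.

**Step 1: a labelling with a small exceptional set.** Each of the following has probability $1-o(1)$.

* **(a)** $|W|\le q/16$. A code used by $m\ge t+1$ points contributes $m$ to $|W|$, and $\binom m{t+1}=\frac m{t+1}\binom{m-1}t\ge\frac m{t+1}$. So $|W|$ is at most $t+1$ times the number of $(t+1)$-sets of points with equal code. By Lemma 5,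
$$\mathbb E|W|\le(t+1)\frac{n^{t+1}}{(t+1)!}\,2\cdot2^{-tK}\le\frac{2n\,2^{-t\sqrt\lambda}}{t!}\le\frac{2n}{q\,t!}\le\frac{4q}{t!}.$$
By Markov's inequality $\Pr(|W|>q/16)\le64/t!\to0$.
* **(b)** No $2t+1$ points have equal code. By Lemma 5 with $r=2t$, the expected number of such sets is at most $\frac{n^{2t+1}}{(2t+1)!}2\cdot2^{-2tK}\le\frac{2n2^{-2t\sqrt\lambda}}{(2t+1)!}\le\frac{2nq^{-2}}{(2t+1)!}\le\frac4{(2t+1)!}\to0$.
* **(c)** No two distinct points have the same label $i\ne0$ and equal $X\setminus\{i\}$. As in item 2 of Section 6, the expected number is at most $\frac{n^2}2K\pi^2\cdot2\cdot2^{-(K-1)}\le2K\frac n{N^2}2^{-\sqrt\lambda}\le2K2^{-\sqrt\lambda}\to0$.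
* **(d)** No four collinear points have equal code. There are $n\binom N4$ collinear quadruples, so by Lemma 5 with $r=3$ the expected number is at most $n\binom N4\cdot2\cdot2^{-3K}\le\frac{N^4}{n^2}2^{-3\sqrt\lambda}\to0$.
* **(e)** Every point is on at most $q/16$ lines of nonzero label. Let $m=\lfloor q/16\rfloor+1$. If (e) fails, some point has $m$ lines of nonzero label through it, which has probability at most
$$n\binom Nm(K\pi)^m\le n\Big(\frac{eN}m\cdot\frac KN\Big)^m=n\Big(\frac{eK}m\Big)^m .$$
For large $q$, $eK/m\le\frac12$, so this is at most $n2^{-q/16}\to0$.
* **(a\*)–(e\*)** The dual statements, for lines, $X^*$ and $W^*$.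

Fix a labelling satisfying all of these.

**Step 2: split the oversized groups.** The purpose is to have groups of size at most $t$ again. By (b), each code carried by points of $W$ is carried by between $t+1$ and $2t$ points. So we can split $W=W_0\sqcup W_1$ such that each code occurs at most $t$ times in each part. Similarly split $W^*=W^*_0\sqcup W^*_1$.

**Step 3: choose lines that mark $W_1$.** We want a set $G$ of label-$0$ lines that meets every point of $W_1$ and no point of $W_0$. As these lines will share one class, they must be distinguished by their own codes. Process the points $P\in W_1$ one by one, and choose a line $g(P)\ni P$ of label $0$ that contains no other point of $W$ and whose code $X^*$ differs from the codes of all previously chosen lines.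

Such a line exists. Of the $q+1$ lines through $P$,

* at most $q/16$ contain another point of $W$, by (a), since each other point lies on just one line through $P$;
* at most $q/16$ have nonzero label, by (e);
* at most $3q/16$ have a code already used: there are fewer than $|W_1|\le q/16$ earlier codes, and by (d\*), no four concurrent lines having equal code, each occurs on at most $3$ lines through $P$.

So at most $5q/16<q+1$ lines are excluded. Let $G=\{g(P):P\in W_1\}$. Every point of $W_1$ is on a line of $G$. No point of $W_0$ is, because the only point of $W$ on $g(P)$ is $P\in W_1$. The lines of $G$ have pairwise distinct codes $X^*$, and $|G|\le q/16$.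

Dually, using (a\*), (e\*) and (d), choose a set $H$ of label-$0$ points with pairwise distinct codes $X$ such that every line of $W_1^*$ contains a point of $H$ and no line of $W_0^*$ does. The sets $G$ and $H$ do not interfere, since one consists of lines and the other of points.

**Step 4: define the partition.** By (e), each point lies on at least $q+1-q/16>q/16\ge|G|$ lines of label $0$, so there is a label-$0$ line $\ell_0\notin G$. Points with equal code are all in $W$ or all outside $W$; each code occurs at most $t$ times outside $W$, at most $t$ times in $W_0$, and at most $t$ times in $W_1$. So we can color the label-$0$ points not in $H$ with colors $1,\dots,t$ such that points with equal code get distinct colors if both are outside $W$, both in $W_0$, or both in $W_1$. Color the label-$0$ lines not in $G\cup\{\ell_0\}$ dually. The classes are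

* $C_i$ for $i\in[K]$: all vertices of label $i$;
* $D_j$ for $1\le j\le t$: all vertices of color $j$;
* $Y=G\cup H$;
* $Z=\{\ell_0\}$.

Discard empty classes. Since $n\le2q^2$ gives $L\le2\lambda+1$, the number of classes is at most
$$K+t+2\le(L+\sqrt\lambda+1)+(\sqrt\lambda+1)+2=L+2\sqrt\lambda+4\le2\log_2q+2\sqrt{\log_2q}+5 .$$

**Step 5: the partition is resolving.** Let $u\ne v$ have equal representations. All vertices in $Y$, $Z$ and the $D_j$ have label $0$, and Lemma 1 applies: $u,v$ share a class other than $Z$ and are of the same kind. Let them be points.

* If $u,v\in C_i$, then $X(u)\setminus\{i\}=X(v)\setminus\{i\}$, contradicting (c).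
* If $u,v\in Y$, then $u,v\in H$ and $X(u)=X(v)$, contradicting that the codes in $H$ are distinct.
* If $u,v\in D_j$, then $X(u)=X(v)$ and the colors are equal. By the coloring rule $u$ and $v$ are not both outside $W$, not both in $W_0$ and not both in $W_1$. As their codes are equal, both are in $W$ or both outside it. So one of them is in $W_1$ and the other in $W_0$. The first is on a line of $G\subseteq Y$ and is at distance $1$ from $Y$. The second is on no line of $G$, hence on no line of $Y$, and it is not in $Y$, so it is at distance at least $2$ from $Y$. This contradicts the equality of the representations.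

For lines the argument is dual: it uses (c\*) in $C_i$, the distinct codes $X^*$ of $G$ in $Y$, and the points of $H$ on the lines of $W_1^*$ in $D_j$. This proves the upper bound, and Theorem B. $\blacksquare$
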